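# Triangular choice multigraphs: merging blocks of largest multiplicity

## 1. Four points, four triples

Take the points $1,2,3,4$. They form four triples, and each triple is asked to choose one of its own three pairs. For instance
$$123\to 12,\qquad 234\to 23,\qquad 134\to 34,\qquad 124\to 14 .$$
Count how often each of the six pairs is chosen: here $12,23,34,14$ are chosen once each, and $13,24$ never. Now give a pair chosen $k$ times the weight $2^k$ and add up: $4\cdot 2+2\cdot 1=10$. How large can this sum be?

There are $3^4=81$ ways to choose, but little work is needed. A pair lies in exactly two triples, so it is chosen $0$, $1$ or $2$ times. Let $n_0,n_1,n_2$ be the numbers of pairs of each kind. Then $n_0+n_1+n_2=6$ and $n_1+2n_2=4$, so $n_2\in\{0,1,2\}$, and the weight $n_0+2n_1+4n_2$ is as follows.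

* If $n_2=0$, then $n_1=4$, $n_0=2$, and the weight is $10$.
* If $n_2=1$, then $n_1=2$, $n_0=3$, and the weight is $11$.
* If $n_2=2$, then $n_1=0$, $n_0=4$, and the weight is $12$.

Weight $12$ needs two pairs that are each chosen by both of their triples. Two such pairs cannot share a point: $12$ and $13$ both lie in the triple $123$, which chooses only one of them. So they are disjoint, say $12$ and $34$, and then everything is determined:
$$123\to12,\quad 124\to 12,\quad 134\to34,\quad 234\to 34 .$$
This choice has weight $12$, and it has a visible structure. Split the points into $\{1,2\}$ and $\{3,4\}$. Every triple has two points on one side and one on the other, and it chooses the pair that lies on one side.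

The split $\{1,2,3\}\mid\{4\}$ with the same rule gives $124\to12$, $134\to13$, $234\to 23$. The triple $123$ is still free, and it may choose $12$. The pairs $12,13,23$ are then chosen $2,1,1$ times, and the weight is $4+2+2+3=11$. So on four points every choice that comes from splitting has weight $11$ or $12$, and the largest weight of all is reached by splitting. The choice we started with, of weight $10$, does not come from splitting.

Is this a general fact? Can the largest weight on $m$ points always be reached by splitting the points in two, then splitting each side in two, and so on, with each triple that is cut choosing the pair that is not cut?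

## 2. Recursive choices and a forbidden matrix

We fix the vocabulary. Write $[m]^{(2)}$ for the set of pairs of elements of $[m]=\{1,\dots,m\}$.

**Definition (TCM).** A *triangular choice multigraph* (TCM) $\mathcal G$ on $[m]$ is obtained by choosing, for every triple $\{i,j,k\}\subseteq[m]$, one of its three pairs. The *multiplicity* $m^{\mathcal G}_{xy}$ of a pair $xy$ is the number of triples in which $xy$ is chosen. For $S\subseteq [m]$, the TCM *induced* on $S$ keeps the choices of the triples inside $S$.

We write $xyz\to xy$ if the triple $xyz$ chooses $xy$. A pair lies in $m-2$ triples, so $0\le m^{\mathcal G}_{xy}\le m-2$.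

**Definition (2-recursive).** A TCM on a vertex set with at most two elements is 2-recursive. A TCM on a larger set is *2-recursive* if its vertex set has a partition $V_1\cup V_2$ into nonempty parts such that the TCMs induced on $V_1$ and $V_2$ are 2-recursive, and every triple with two vertices in one part and one vertex in the other chooses the pair inside a single part.

Every TCM on three points is 2-recursive: if $123\to12$, use $\{1,2\}\mid\{3\}$. On four points, the two choices of weight $12$ and $11$ built by splitting in Section 1 are 2-recursive, and the choice of weight $10$ is not.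

**Definition (weights).** For real $\alpha$ put
$$w(\mathcal G,\alpha)=\sum_{xy\in[m]^{(2)}}\alpha^{m^{\mathcal G}_{xy}},$$
let $H(m,\alpha)$ be the maximum of $w(\mathcal G,\alpha)$ over all TCMs on $[m]$, and let $H_2(m,\alpha)$ be the maximum over all 2-recursive TCMs on $[m]$. For $\alpha>1$ put $\lambda(\alpha)=\sum_{j=1}^\infty 2^{j-1}/\alpha^{2^j}$.

For $m\le 1$ there are no pairs, so $H=H_2=0$. For $m=2$ both are $\alpha^0=1$. For $m=3$ one pair has multiplicity $1$ and two have multiplicity $0$, so both are $\alpha+2$. Section 1 shows $H(4,2)=H_2(4,2)=12$.

The weight of a 2-recursive TCM on $m\ge 3$ points is easy to compute from its top split. Let the parts have sizes $a$ and $b$, with $a+b=m$, and let $\mathcal G_1,\mathcal G_2$ be the induced TCMs. A pair inside the first part is chosen in every triple whose third vertex is in the second part, so its multiplicity is its multiplicity in $\mathcal G_1$ plus exactly $b$. Pairs inside the second part similarly gain $a$. A pair $xy$ that crosses the split is never chosen: a third vertex $z$ lies on the side of $x$ or on the side of $y$, and $xyz$ chooses $xz$ or $yz$ accordingly. Hence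
$$w(\mathcal G,\alpha)=\alpha^{b}\,w(\mathcal G_1,\alpha)+\alpha^{a}\,w(\mathcal G_2,\alpha)+ab. \tag{1}$$
Conversely, any two 2-recursive TCMs on the parts can be combined in this way. So for $\alpha>0$ and $m\ge 3$,
$$H_2(m,\alpha)=\max_{a+b=m,\ a,b\ge1}\bigl\{\alpha^{b}H_2(a,\alpha)+\alpha^{a}H_2(b,\alpha)+ab\bigr\}, \tag{2}$$
and (2) also holds for $m=2$, where the right side is $0+0+1$. For $\alpha=2$, $m=5$ the splits $(1,4)$ and $(2,3)$ give $24+0+4=28$ and $8+16+6=30$, so $H_2(5,2)=30$.

The question about splitting comes from matrices.

**Definition (forbidden configurations).** A matrix with entries in $\{0,1,\dots,r-1\}$ is an *$r$-matrix*. A matrix is *simple* if its columns are pairwise distinct. A matrix $A$ *contains a configuration* of $F$ if some submatrix of $A$ is a row and column permutation of $F$. The number $\operatorname{forb}(m,r,F)$ is the maximum number of columns of an $m$-rowed simple $r$-matrix containing no configuration of $F$.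

Throughout,
$$M=\begin{bmatrix}0&1\\0&1\\1&0\end{bmatrix}.$$
So $A$ contains a configuration of $M$ exactly when there are two columns and three rows such that on these rows both columns have entries in $\{0,1\}$, the columns are complementary, and neither is constant. Take $m=3$, $r=3$. Of the $27$ possible columns, the six nonconstant $0/1$ columns form three complementary pairs. A simple matrix avoids $M$ exactly when it misses at least one column of each pair. So $\operatorname{forb}(3,3,M)=24$.

We take two facts as given. First, for all $m\ge0$ and $r\ge3$,
$$H_{2}\left(m,\tfrac{r-1}{r-2}\right)(r-2)^{m-2}\le\operatorname{forb}(m,r,M)-(r-1)^m-m(r-1)^{m-1}\le H\left(m,\tfrac{r-1}{r-2}\right)(r-2)^{m-2}. \tag{3}$$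
For $m=r=3$ both bounds are $H(3,2)=4$, and indeed $24-8-12=4$. Second,
$$\lim_{m\to\infty}\frac{H_2(m,2)}{m2^{m-1}}=\lambda(2). \tag{4}$$

For $r=3$ the number $\frac{r-1}{r-2}$ is $2$, and (3) becomes an exact formula if $H(m,2)=H_2(m,2)$. That this equality holds for all $m\ge3$ is the conjecture we prove. The problem is from Wallace Peaslee, Attila Sali, Jun Yan, "An intermediate case of exponential multivalued forbidden matrix configuration", arXiv:2312.11446 (2023).

The proof uses only the convexity of $i\mapsto\alpha^i$, and it is cleaner to say so.

**Definition (convexity).** Let $\varphi:\{0,1,\dots,m-2\}\to\mathbb R$ and $\Delta(i):=\varphi(i)-\varphi(i-1)$ for $i\ge1$. Call $\varphi$ *convex* if $\Delta$ is nondecreasing, and *strictly convex* if $\Delta$ is strictly increasing. Put $w_\varphi(\mathcal G)=\sum_{xy}\varphi(m^{\mathcal G}_{xy})$.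

For $\varphi(i)=\alpha^i$ with $\alpha>0$ we have $\Delta(i+2)-\Delta(i+1)=\alpha^{i}(\alpha-1)^2\ge0$, so $\varphi$ is convex, and it is strictly convex if $\alpha\ne1$. If $\varphi$ is convex, its piecewise linear extension to $[0,m-2]$ has nondecreasing slopes and is therefore a convex function. Jensen's inequality for two points then says $\theta\varphi(s)+(1-\theta)\varphi(t)\ge\varphi(\theta s+(1-\theta)t)$ for integers $s,t\in[0,m-2]$ and $0\le\theta\le1$, where $\varphi$ on the right is the extension.

**Theorem 1.** Let $m\ge2$ and let $\mathcal G$ be a TCM on $[m]$. There is a probability distribution on 2-recursive TCMs $\mathcal R$ on $[m]$, depending only on $\mathcal G$, such that $\mathbb E\,w_\varphi(\mathcal R)\ge w_\varphi(\mathcal G)$ for all convex $\varphi$ simultaneously. In particular, for each convex $\varphi$, the maximum of $w_\varphi$ over all TCMs on $[m]$ is attained by a 2-recursive TCM.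

**Corollary 2 (the conjecture).** $H(m,\alpha)=H_2(m,\alpha)$ for all $m\ge0$ and all real $\alpha>0$. In particular $H(m,2)=H_2(m,2)$ for all $m\ge3$, $\operatorname{forb}(m,3,M)=2^m+m2^{m-1}+H(m,2)$, and
$$\lim_{m\to\infty}\frac{\operatorname{forb}(m,3,M)}{m2^{m-1}}-1=\lim_{m\to\infty}\frac{H(m,2)}{m2^{m-1}}=\lim_{m\to\infty}\frac{H_2(m,2)}{m2^{m-1}}=\lambda(2).$$

## 3. Saturating a pair, cloning a vertex

On four points the maximizers of $w(\cdot,2)$ are exactly the TCMs of weight $12$, and all of them are 2-recursive. So one may hope to show that every maximizer has a top split. That cannot succeed: for $\alpha=2$ and $m=11$ there is a maximizer that is not 2-recursive (Section 8). We must instead transform a given TCM into a 2-recursive one without losing weight.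

Convexity rewards unequal multiplicities, and the sum of all multiplicities is fixed at $\binom m3$. So the sensible first move is to favor the pair that is already largest. Let $xy$ have the largest multiplicity $\mu$, and let every triple $xyw$ choose $xy$. We call this *saturating* $xy$. If $D$ triples change, the gain is $\sum_{i=\mu+1}^{\mu+D}\Delta(i)\ge D\Delta(\mu)$. (If $D\ge1$ then some other pair has positive multiplicity, so $\mu\ge1$ and $\Delta(\mu)$ makes sense.) Each changed triple $xyw$ costs one unit of $xw$ or of $yw$, and different triples hit different pairs. Since these pairs had multiplicity at most $\mu$, the total loss is at most $D\Delta(\mu)$. So saturating a largest pair never lowers $w_\varphi$.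

That the pair is largest matters. In the choice of weight $12$ from Section 1, saturate the pair $13$, of multiplicity $0$: now $123\to13$, $134\to13$, $124\to12$, $234\to34$, and the weight drops to $4+2+2+3=11$.

What next? Once $xy$ is saturated, the natural continuation is to glue $x$ and $y$ into one point and repeat. Here the approach stops. Consider
$$123\to12,\quad124\to12,\quad 134\to34,\quad 234\to23. \tag{5}$$
The pair $12$ is saturated and the weight is $4+2+2+3=11$. If we glue $1$ and $2$, the triple formed by the glued point, $3$ and $4$ has no well-defined choice: through $1$ it chooses $34$, through $2$ it chooses the pair from the glued point to $3$. And (5) is not 2-recursive. A top split cannot separate $1$ from $2$, since $123\to12$. The split $\{1,2\}\mid\{3,4\}$ is violated by $234\to 23$, the split $\{1,2,3\}\mid\{4\}$ by $134\to34$, and the split $\{1,2,4\}\mid\{3\}$ by $234\to23$. Nor does it help to look again for a largest pair of vertices, since that is $12$ once more, and for any smaller pair we no longer know that saturating is harmless.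

To glue $x$ and $y$ we must first make them agree on all triples $xww'$, $yww'$. So let one imitate the other, in the manner of Zykov's symmetrization of graphs. In (5), if $2$ imitates $1$ we get $234\to34$ and weight $12$. If $1$ imitates $2$ we get $134\to13$ and weight $11$.

But the wrong direction can lose. On five points let $12$ be saturated (multiplicity $3$), let $345\to34$, and let
$$134\to13,\ 135\to13,\ 145\to14,\qquad 234\to23,\ 235\to25,\ 245\to24 .$$
For $\alpha=2$ the pairs at $1$ other than $12$ have multiplicities $2,1,0$ and weight $7$. Those at $2$ have multiplicities $1,1,1$ and weight $6$. The pairs $34,35,45$ have weight $2+1+1=4$. The total is $8+7+6+4=25$. If $2$ imitates $1$ the total is $8+7+7+4=26$. If $1$ imitates $2$ it is $8+6+6+4=24$.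

The average of the two outcomes is $25$, so nothing is lost on average. This is the idea: *saturate a largest pair, make one end imitate the other, and compare the original with the average of the two outcomes.* After the first merge the objects are blocks of vertices, of different sizes $a$ and $b$, and two adjustments are needed.

First, "largest" must be taken among pairs between different blocks. Pairs inside blocks may have larger multiplicity, but merging will not touch them.

Second, the average must be weighted. Suppose every pair between $U$ and a third block $W$ has multiplicity $s$, and every pair between $V$ and $W$ has multiplicity $t$. They contribute $a|W|\varphi(s)+b|W|\varphi(t)$. When $V$ imitates $U$ this becomes $(a+b)|W|\varphi(s)$, and when $U$ imitates $V$ it becomes $(a+b)|W|\varphi(t)$. The account balances for all $s,t$ when the first outcome has weight $\theta=\frac a{a+b}$. With equal weights and $a=2$, $b=1$ we would compare $\frac32\varphi(s)+\frac32\varphi(t)$ with $2\varphi(s)+\varphi(t)$, which is a loss as soon as $\varphi(s)>\varphi(t)$.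

## 4. Partitions into blocks, and the merge

We now set up the structure that the process preserves: a partition on which the TCM looks like a TCM of blocks.

**Definition (compatible).** Let $\mathcal G$ be a TCM on $[m]$ and $\mathcal P$ a partition of $[m]$ into nonempty blocks. The pair $(\mathcal G,\mathcal P)$ is *compatible* if the following hold.

* (C1) The TCM induced on each block is 2-recursive.
* (C2) Every triple with exactly two vertices in one block chooses the pair inside that block.
* (C3) For any three distinct blocks $U,V,W$, the triples with one vertex in each either all choose their $U$–$V$ pair (written $UVW\to UV$), or all choose their $U$–$W$ pair, or all choose their $V$–$W$ pair.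

Every TCM is compatible with the partition into singletons. At the other end, if $|\mathcal P|=1$ then (C1) says that $\mathcal G$ is 2-recursive. The TCM (5) with blocks $\{1,2\},\{3\},\{4\}$ satisfies (C1) and (C2) but not (C3); that was the obstacle in Section 3. If we replace $234\to23$ by $234\to34$, it becomes compatible, with $\{1,2\}\{3\}\{4\}\to\{3\}\{4\}$.

Below, $[\cdots]$ is $1$ if the statement inside holds and $0$ otherwise.

**Multiplicities between blocks.** Let $(\mathcal G,\mathcal P)$ be compatible, $x\in U$, $y\in V$, with $U\ne V$ blocks. If $z\in U$, then $xyz$ has exactly two vertices in $U$ and chooses $xz$, by (C2). If $z\in V$ it chooses $yz$. If $z$ is in another block $W$, then by (C3) it chooses $xy$ exactly when $UVW\to UV$. So the multiplicity of $xy$ depends only on the blocks: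
$$\mu_{UV}:=m^{\mathcal G}_{xy}=\sum_{W\neq U,V}|W|\,[UVW\to UV]. \tag{6}$$

**Definition (merging).** Let $U\ne V$ be blocks of $\mathcal P$, and let $\mathcal P'$ be obtained from $\mathcal P$ by replacing $U$ and $V$ by $U\cup V$. The TCM $\mathcal G^{U}$ ("$V$ imitates $U$") is obtained from $\mathcal G$ by the following changes.

* For every other block $W$, all triples with one vertex in each of $U,V,W$ now choose their $U$–$V$ pair.
* For all distinct blocks $W,W'$ other than $U,V$, and all $v\in V$, $w\in W$, $w'\in W'$, the triple $vww'$ now chooses $ww'$, $vw$ or $vw'$ according as $UWW'\to WW'$, $UWW'\to UW$ or $UWW'\to UW'$.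

All other choices stay as in $\mathcal G$. The TCM $\mathcal G^{V}$ is defined symmetrically, with $U$ imitating $V$.

For a small example, take the cyclic choice of Section 1,
$$123\to 12,\quad 234\to 23,\quad 134\to 34,\quad 124\to 14, \tag{7}$$
with singleton blocks, $U=\{1\}$, $V=\{2\}$. In $\mathcal G^U$ we have $123\to12$ and $124\to12$, while $234$ imitates $134\to34$ and chooses $34$. The weight for $\alpha=2$ is $12$. In $\mathcal G^V$ we again have $123\to12$ and $124\to12$, while $134$ imitates $234\to23$ and chooses $13$; also $234\to23$ is kept. The weight is $11$.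

**Lemma 3.** If $(\mathcal G,\mathcal P)$ is compatible, so are $(\mathcal G^{U},\mathcal P')$ and $(\mathcal G^{V},\mathcal P')$.

*Proof.* By symmetry we treat $\mathcal G^U$.

For (C1), blocks other than $U\cup V$ are blocks of $\mathcal P$, and no choice inside them has changed. On $U\cup V$ no choice has changed either, since each changed triple has a vertex outside $U\cup V$. If $|U\cup V|=2$ there is nothing to prove. Otherwise use the partition of $U\cup V$ into $U$ and $V$. The induced TCMs on $U$ and on $V$ are 2-recursive by (C1) for $(\mathcal G,\mathcal P)$, and by (C2) for $(\mathcal G,\mathcal P)$ every triple in $U\cup V$ that meets both parts chooses the pair inside one part. So the TCM on $U\cup V$ is 2-recursive.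

For (C2), consider first a triple with two vertices in $U\cup V$ and one in another block $W$. If the two vertices are both in $U$ or both in $V$, the triple is unchanged and chooses the pair they form, by the old (C2). If one is in $U$ and one in $V$, it now chooses its $U$–$V$ pair, which lies inside $U\cup V$. A triple with exactly two vertices in a block $W\ne U,V$ is unchanged and chooses the pair inside $W$.

For (C3), three blocks that do not include $U\cup V$ have unchanged triples. For $U\cup V,W,W'$, the triples $uww'$ with $u\in U$ follow $UWW'$, and the triples $vww'$ with $v\in V$ were made to follow the same pattern. So they all choose their $W$–$W'$ pair, or all their $(U\cup V)$–$W$ pair, or all their $(U\cup V)$–$W'$ pair. $\blacksquare$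

## 5. The inequality for merging two blocks

**Lemma 4.** Let $(\mathcal G,\mathcal P)$ be compatible with $|\mathcal P|\ge2$. Choose $U\ne V$ in $\mathcal P$ with $\mu:=\mu_{UV}$ maximum over all pairs of blocks. Let $a=|U|$, $b=|V|$, $\theta=\frac a{a+b}$. Then for every convex $\varphi$,
$$\theta\,w_\varphi(\mathcal G^{U})+(1-\theta)\,w_\varphi(\mathcal G^{V})\ \ge\ w_\varphi(\mathcal G). \tag{8}$$

*Proof.* Each pair of vertices contributes to the left side of (8), by the weighted average of its two values after the merge, and to the right side. We compare these contributions by the type of the pair. Throughout, $W,W'$ denote blocks other than $U,V$.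

**Step 1: pairs inside a block of $\mathcal P$.** The purpose is to see that these pairs do not matter. Take a pair inside a block $B\in\mathcal P$. In $\mathcal G$, every triple formed with a third vertex outside $B$ chooses this pair, by (C2). Such a triple has exactly two vertices in one block of $\mathcal P$, so it is not among the changed triples, which have their vertices in three different blocks of $\mathcal P$. Triples inside $B$ are unchanged too. So the multiplicity is the same in $\mathcal G,\mathcal G^U,\mathcal G^V$, and these pairs contribute equally to both sides.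

**Step 2: pairs between $W$ and $W'$.** The purpose is to show that these pairs do not lose on average; here convexity enters through Jensen. Fix $W\ne W'$. Let $p=[UWW'\to WW']$ and $q=[VWW'\to WW']$, and let $k$ be the contribution to $\mu_{WW'}$ in (6) of the blocks other than $U,V$. By (6), the multiplicity in $\mathcal G$ is $k+ap+bq$. In $\mathcal G^U$ the vertices of $V$ imitate $U$, so the multiplicity is $k+ap+bp=k+(a+b)p$. In $\mathcal G^V$ it is $k+(a+b)q$. The choice of $\theta$ gives
$$\theta\bigl(k+(a+b)p\bigr)+(1-\theta)\bigl(k+(a+b)q\bigr)=k+ap+bq ,$$
so Jensen's inequality shows that the averaged contribution of each such pair is at least its contribution in $\mathcal G$.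

**Step 3: pairs between $U\cup V$ and $W$.** The purpose is to compute exactly what these pairs lose. Let
$$T_U=\{W: UVW\to UW\},\qquad T_V=\{W:UVW\to VW\}.$$
These sets are disjoint, by (C3). Separate in (6) the part that comes from the other merged block:
$$s_W=\sum_{W'\ne W}|W'|\,[UWW'\to UW],\qquad t_W=\sum_{W'\ne W}|W'|\,[VWW'\to VW],$$
where $W'\ne U,V$. Then
$$\mu_{UW}=s_W+b\,[W\in T_U],\qquad \mu_{VW}=t_W+a\,[W\in T_V]. \tag{9}$$

Now look at $\mathcal G^U$. For $u\in U$, $w\in W$, a third vertex $v\in V$ contributes nothing, since $uvw$ chooses $uv$. A third vertex in $U$ or in $W$ contributes nothing, by (C2). The remaining third vertices contribute $s_W$. For $v\in V$, $w\in W$, a third vertex in $U$ contributes nothing for the same reason, third vertices in $V$ or $W$ contribute nothing, and a third vertex $w'\in W'$ contributes exactly if $UWW'\to UW$, because $V$ imitates $U$. So again the multiplicity is $s_W$. Hence in $\mathcal G^U$ all $(a+b)|W|$ pairs between $U\cup V$ and $W$ have multiplicity $s_W$, and in $\mathcal G^V$ they all have multiplicity $t_W$. Since $\theta(a+b)=a$ and $(1-\theta)(a+b)=b$, the averaged contribution is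
$$a|W|\,\varphi(s_W)+b|W|\,\varphi(t_W).$$
In $\mathcal G$ the contribution is $a|W|\varphi(\mu_{UW})+b|W|\varphi(\mu_{VW})$. By (9), summing over $W$, the contribution decreases in total by
$$L=\sum_{W\in T_U}a|W|\bigl(\varphi(\mu_{UW})-\varphi(\mu_{UW}-b)\bigr)+\sum_{W\in T_V}b|W|\bigl(\varphi(\mu_{VW})-\varphi(\mu_{VW}-a)\bigr).$$

**Step 4: the $ab$ pairs between $U$ and $V$.** The purpose is to compute what saturation gains. Let $D=\sum_{W\in T_U\cup T_V}|W|$. The blocks other than $U,V$ contain $m-a-b$ vertices, and $UVW\to UV$ holds exactly for those $W$ not in $T_U\cup T_V$. By (6), $\mu=m-a-b-D$. In both $\mathcal G^U$ and $\mathcal G^V$, every third vertex outside $U\cup V$ contributes to a $U$–$V$ pair, and no third vertex in $U\cup V$ does, by the unchanged choices of (C2). So the multiplicity becomes $m-a-b=\mu+D$, and the increase is $ab\,\bigl(\varphi(\mu+D)-\varphi(\mu)\bigr)$.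

**Step 5: the gain pays for the loss.** By Steps 1–4, inequality (8) follows from
$$L\le ab\,\bigl(\varphi(\mu+D)-\varphi(\mu)\bigr), \tag{10}$$
and this step proves (10). Here the maximality of $\mu$ is used. If $D=0$, then $T_U$ and $T_V$ are empty and both sides are $0$. Let $D\ge1$. Then some $W$ lies in $T_U\cup T_V$. By (9), $\mu_{UW}\ge b\ge1$ or $\mu_{VW}\ge a\ge1$, and hence $\mu\ge1$ by maximality, so $\Delta(\mu)$ is defined. For $W\in T_U$ we have $b\le\mu_{UW}\le\mu$, so
$$\varphi(\mu_{UW})-\varphi(\mu_{UW}-b)=\sum_{i=\mu_{UW}-b+1}^{\mu_{UW}}\Delta(i)\le b\,\Delta(\mu),$$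
because this is a sum of $b$ terms with indices between $1$ and $\mu$, and $\Delta$ is nondecreasing. In the same way $\varphi(\mu_{VW})-\varphi(\mu_{VW}-a)\le a\,\Delta(\mu)$ for $W\in T_V$. Both sums in $L$ now carry the same factor $ab$, and since $T_U\cap T_V=\emptyset$,
$$L\le ab\,\Delta(\mu)\Bigl(\sum_{W\in T_U}|W|+\sum_{W\in T_V}|W|\Bigr)=ab\,D\,\Delta(\mu)\le ab\sum_{i=\mu+1}^{\mu+D}\Delta(i)=ab\,\bigl(\varphi(\mu+D)-\varphi(\mu)\bigr).$$
The last inequality holds because the sum has $D$ terms, each at least $\Delta(\mu)$. Nowhere did we need $\Delta(\mu)\ge0$. $\blacksquare$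

Let us check the accounts on the cyclic TCM (7) with $\alpha=2$, $U=\{1\}$, $V=\{2\}$; the largest multiplicity is $\mu=1$. Since $124\to14$, we have $T_U=\{\{4\}\}$, $T_V=\emptyset$, $D=1$. The pair $12$ gains $2^2-2^1=2$ (Step 4). The pair $34$ has $k=0$, $p=1$, $q=0$, and goes from $2^1$ to $\frac12(2^2+2^0)=\frac52$, a gain of $\frac12$ (Step 2). The pairs $13,23$ contribute $1+2=3$ before. Afterwards they contribute $2^{0}+2^{1}=3$, since $s_{\{3\}}=0$ and $t_{\{3\}}=1$. The pairs $14,24$ contribute $2+1=3$ before and $1+1=2$ after. So $L=1$, and the average is $10+2+\frac12-1=11.5=\frac12(12+11)$, as computed in Section 4.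

## 6. From the merging inequality to $H=H_2$

**Proof of Theorem 1.** The plan is to merge blocks at random until one block is left. Fix once and for all a rule for breaking ties between pairs of blocks (and for deciding which of the two blocks is called $U$). Start with $(\mathcal G_0,\mathcal P_0)$, where $\mathcal G_0=\mathcal G$ and $\mathcal P_0$ is the partition into singletons; this is compatible. Given a compatible $(\mathcal G_t,\mathcal P_t)$ with at least two blocks, choose $U,V$ with $\mu_{UV}$ maximum by the fixed rule. Let $(\mathcal G_{t+1},\mathcal P_{t+1})$ be $(\mathcal G_t^{U},\mathcal P_t')$ with probability $\theta=\frac{|U|}{|U|+|V|}$, and $(\mathcal G_t^{V},\mathcal P_t')$ with probability $1-\theta$. By Lemma 3 the new pair is compatible.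

Each step lowers the number of blocks by one. So after $m-1$ steps there is a single block, and $\mathcal R:=\mathcal G_{m-1}$ is 2-recursive by (C1). The choices of $U$, $V$ and $\theta$ do not involve $\varphi$, so the distribution of $\mathcal R$ depends only on $\mathcal G$. For every convex $\varphi$, Lemma 4 says
$$\mathbb E\bigl[w_\varphi(\mathcal G_{t+1})\mid \mathcal G_t,\mathcal P_t\bigr]\ge w_\varphi(\mathcal G_t).$$
Taking expectations gives $\mathbb E\,w_\varphi(\mathcal G_{t+1})\ge\mathbb E\,w_\varphi(\mathcal G_t)$ for each $t$, and therefore $\mathbb E\,w_\varphi(\mathcal R)\ge w_\varphi(\mathcal G)$.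

For the last assertion, fix a convex $\varphi$ and let $\mathcal G$ be a maximizer of $w_\varphi$. A random variable takes some value at least its mean, so some outcome $\mathcal R$ has $w_\varphi(\mathcal R)\ge w_\varphi(\mathcal G)$. This $\mathcal R$ is a 2-recursive maximizer. $\blacksquare$

For the cyclic TCM (7), with $1,2$ merged first, the whole process is short. After $\mathcal G^{\{1\}}$, the largest block multiplicity is $2$, between $\{3\}$ and $\{4\}$. Merging these two changes nothing, because $\{1,2\}$ is the only other block and its triples with $3$ and $4$ already choose $34$. The last merge, of $\{1,2\}$ and $\{3,4\}$, has no other blocks and changes nothing. The result has weight $12$. After $\mathcal G^{\{2\}}$, the largest block multiplicity is $1$, between $\{1,2\}$ and $\{3\}$, and again no further choice changes. The result is the split $\{1,2,3\}\mid\{4\}$ of weight $11$. So $\mathcal R$ has weight $12$ or $11$, with probability $\frac12$ each.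

**Proof of Corollary 2.** For $m\le1$ both $H$ and $H_2$ are $0$. For $m\ge2$, $H\ge H_2$ is trivial, and $H\le H_2$ is Theorem 1 with $\varphi(i)=\alpha^i$, which is convex for $\alpha>0$. Now let $r=3$ in (3). Then $\frac{r-1}{r-2}=2$ and $(r-2)^{m-2}=1$, so
$$H_2(m,2)\le\operatorname{forb}(m,3,M)-2^m-m2^{m-1}\le H(m,2).$$
The two ends coincide, which gives the formula for $\operatorname{forb}(m,3,M)$. Dividing by $m2^{m-1}$,
$$\frac{\operatorname{forb}(m,3,M)}{m2^{m-1}}-1=\frac2m+\frac{H(m,2)}{m2^{m-1}}.$$
By (4) and $H=H_2$, the right side tends to $\lambda(2)$. $\blacksquare$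

## 7. Exact values and limits of $\operatorname{forb}(m,r,M)$

**Corollary 5 (exact value for all $r$).** For all $r\ge3$, $m\ge0$, with $\alpha=\frac{r-1}{r-2}$,
$$\operatorname{forb}(m,r,M)=(r-1)^m+m(r-1)^{m-1}+H(m,\alpha)\,(r-2)^{m-2}.$$
Here, for every $\alpha>0$, $H(0,\alpha)=H(1,\alpha)=0$, and for $m\ge2$
$$H(m,\alpha)=\max_{a+b=m,\ a,b\ge1}\bigl\{\alpha^{b}H(a,\alpha)+\alpha^{a}H(b,\alpha)+ab\bigr\}. \tag{11}$$

*Proof.* By Corollary 2 the two bounds in (3) coincide, which gives the first formula. Equation (11) is (2), proved in Section 2, with $H_2$ replaced by $H$. $\blacksquare$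

For the limits we recall Fekete's lemma: if $g(a+b)\ge g(a)+g(b)$ for all integers $a,b\ge1$, then $g(m)/m$ has a limit in $(-\infty,\infty]$, equal to $\sup_{m\ge1}g(m)/m$.

**Corollary 6 (limits).** For $\alpha>1$, the limit $L(\alpha)=\lim_{m\to\infty}\frac{H(m,\alpha)}{m\alpha^m}$ exists, equals $\sup_{m\ge1}\frac{H(m,\alpha)}{m\alpha^m}$, and satisfies
$$\frac{\lambda(\alpha)}2\le L(\alpha)\le\frac1{2\alpha(\alpha-1)}.$$
Equality $L(\alpha)=\lambda(\alpha)/2$ holds at $\alpha=2$. Consequently, for $r\ge3$,
$$\lim_{m\to\infty}\frac{\operatorname{forb}(m,r,M)}{m(r-1)^{m-1}}-1=\frac{r-1}{(r-2)^2}\,L\!\left(\tfrac{r-1}{r-2}\right).$$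

*Proof.*

**Step 1: existence of the limit.** We normalize so that (11) becomes superadditivity. Let $g(m)=H(m,\alpha)/\alpha^m$. Dividing (11) by $\alpha^{a+b}$ gives
$$g(a+b)\ge g(a)+g(b)+ab\,\alpha^{-(a+b)}\qquad(a,b\ge1). \tag{12}$$
So $g$ is superadditive, and Fekete's lemma gives $\lim g(m)/m=\sup_{m\ge1} g(m)/m$. Step 3 shows that this is finite.

**Step 2: the lower bound.** We use equal splits along powers of two. With $a=b=2^{j-1}$, dividing (12) by $2^j$ gives
$$\frac{g(2^j)}{2^j}\ge\frac{g(2^{j-1})}{2^{j-1}}+\frac{2^{2j-2}}{2^{j}}\,\alpha^{-2^j}=\frac{g(2^{j-1})}{2^{j-1}}+\frac{2^{j-2}}{\alpha^{2^j}} .$$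
Since $g(1)=0$, summing over $j\ge1$ yields $L(\alpha)\ge\sum_{j\ge1}2^{j-2}\alpha^{-2^j}=\lambda(\alpha)/2$.

**Step 3: the upper bound.** We bound the weight at a single vertex. The claim is that in a 2-recursive TCM on $m\ge1$ vertices, for each vertex $x$,
$$\sum_{z\ne x}\alpha^{m_{xz}}\le\sum_{i=0}^{m-2}\alpha^i .$$
For $m=1$ both sides are empty sums, and for $m=2$ both are $1$. Let $m\ge3$, let $x$ lie in the part of size $a$ of the top split, and let $b=m-a$. As in Section 2, pairs $xz$ inside this part have multiplicity $b$ more than in the induced TCM, and the $b$ crossing pairs have multiplicity $0$. By induction the sum is at most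
$$\alpha^b\sum_{i=0}^{a-2}\alpha^i+b=\sum_{i=b}^{m-2}\alpha^i+b\le\sum_{i=b}^{m-2}\alpha^i+\sum_{i=0}^{b-1}\alpha^i=\sum_{i=0}^{m-2}\alpha^i,$$
where $\alpha>1$ gives $b\le\sum_{i=0}^{b-1}\alpha^i$. (For $a=1$ the sums from $i=b$ to $m-2$ are empty.) This proves the claim. By Corollary 2 the value $H(m,\alpha)$ is attained by a 2-recursive TCM. Summing the claim over its vertices counts each pair twice, so
$$2H(m,\alpha)\le m\,\frac{\alpha^{m-1}-1}{\alpha-1},\qquad\text{hence}\qquad \frac{H(m,\alpha)}{m\alpha^m}\le\frac{\alpha^{-1}-\alpha^{-m}}{2(\alpha-1)}\le\frac1{2\alpha(\alpha-1)} .$$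

**Step 4: the value at $2$ and the limit for $\operatorname{forb}$.** This step only translates. By (4) and $H=H_2$, $L(2)=\frac12\lim\frac{H_2(m,2)}{m2^{m-1}}=\lambda(2)/2$. Next, with $\alpha=\frac{r-1}{r-2}>1$ we have $\alpha^m(r-2)^{m-2}=(r-1)^m/(r-2)^2$, so Corollary 5 gives
$$\frac{\operatorname{forb}(m,r,M)}{m(r-1)^{m-1}}-1=\frac{r-1}{m}+\frac{H(m,\alpha)}{m\alpha^m}\cdot\frac{r-1}{(r-2)^2},$$
and the right side tends to $\frac{r-1}{(r-2)^2}L(\alpha)$. $\blacksquare$

## 8. Maximizers, recursive and not

The proof of Lemma 4 also says something about all maximizers: for a maximizer, every inequality in it must be an equality.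

**Proposition 7.** Let $m\ge3$, let $\varphi$ be strictly convex (for example $\varphi(i)=\alpha^i$ with $0<\alpha\ne1$), and let $\mathcal G$ maximize $w_\varphi$. Then every pair of maximum multiplicity has multiplicity exactly $m-2$. For each such pair $xy$ and all distinct $z,z'\notin\{x,y\}$, the triple $xzz'$ chooses $zz'$ if and only if $yzz'$ does. Moreover, both clonings $\mathcal G^{\{x\}},\mathcal G^{\{y\}}$ (merging in the singleton partition) are again maximizers.

*Proof.* Let $xy$ be a pair of maximum multiplicity $\mu$. Apply Lemma 4 to the singleton partition with $U=\{x\}$, $V=\{y\}$, so that $a=b=1$ and $\theta=\frac12$. By (8), the average of $w_\varphi(\mathcal G^{\{x\}})$ and $w_\varphi(\mathcal G^{\{y\}})$ is at least $w_\varphi(\mathcal G)$. Neither exceeds $w_\varphi(\mathcal G)$, since $\mathcal G$ is a maximizer. So both equal it, both clonings are maximizers, and (8) is an equality. The difference of the two sides of (8) is the sum of the Jensen gains of Step 2 and of the difference of the two sides of (10). All these terms are nonnegative, so each of them is $0$.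

If $D\ge1$, then strict convexity gives $\Delta(i)>\Delta(\mu)$ for $i>\mu$. The last inequality in Step 5, $D\,\Delta(\mu)\le\sum_{i=\mu+1}^{\mu+D}\Delta(i)$, is then strict, and (10) is strict, a contradiction. So $D=0$, and Step 4 gives $\mu=m-a-b-D=m-2$.

For distinct $z,z'\notin\{x,y\}$, Step 2 with $W=\{z\}$, $W'=\{z'\}$ has $p=[xzz'\to zz']$ and $q=[yzz'\to zz']$. If $p\ne q$, the multiplicity of $zz'$ is $k+1$ in $\mathcal G$ and is $k$ and $k+2$ in the two clonings. The Jensen gain is then $\frac12(\varphi(k)+\varphi(k+2))-\varphi(k+1)=\frac12(\Delta(k+2)-\Delta(k+1))>0$, a contradiction. So $p=q$. $\blacksquare$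

The maximum is always attained by a 2-recursive TCM, but it can also be attained by others. Here is the example announced in Section 3.

**Example 8 (a maximizer that is not 2-recursive; $\alpha=2$, $m=11$).** First we find $H(11,2)$ from (11). The values are:

| $m$ | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 |
|---|---|---|---|---|---|---|---|---|---|
| $H(m,2)$ | 1 | 4 | 12 | 30 | 73 | 172 | 400 | 884 | 1960 |
| best split | (1,1) | (1,2) | (2,2) | (2,3) | (3,3) | (3,4) | (4,4) | (4,5) | (4,6) |

For instance, for $m=10$ the splits $(1,9),(2,8),(3,7),(4,6),(5,5)$ give $1777$, $1872$, $1909$, $1960$, $1945$. For $m=11$ the five splits give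
$$\begin{aligned}
(1,10)&:\ 2\cdot1960+10=3930, & (2,9)&:\ 512+4\cdot884+18=4066,\\
(3,8)&:\ 256\cdot4+8\cdot400+24=4248, & (4,7)&:\ 128\cdot12+16\cdot172+28=4316,\\
(5,6)&:\ 64\cdot30+32\cdot73+30=4286. &&
\end{aligned}$$
So $H(11,2)=4316$.

Now take blocks $W,W',B$ of sizes $4,4,3$ with optimal 2-recursive TCMs inside, of weights $12,12,4$. Let triples with exactly two vertices in a block choose the pair inside it. For each $b\in B$, let the triples $bww'$ with $w\in W$, $w'\in W'$ either all choose $bw$ or all choose $bw'$, and let both types occur among the three vertices of $B$. The weight is computed as follows.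

* Pairs inside $W$ gain $7$ from outside, and so do pairs inside $W'$. Together they contribute $2\cdot12\cdot2^7=3072$.
* Pairs inside $B$ gain $8$ and contribute $4\cdot2^8=1024$.
* If $b$ is of the type $bww'\to bw$, the four pairs $bw$ have multiplicity $4$ and the four pairs $bw'$ have multiplicity $0$. For the other type it is the reverse. The three vertices of $B$ contribute $3(4\cdot2^4+4)=204$.
* The $16$ pairs $ww'$ have multiplicity $0$ and contribute $16$.

The total is $3072+1024+204+16=4316$, so this TCM is a maximizer.

It is not 2-recursive. Suppose $V_1\cup V_2$ were a top partition as in the definition. It cannot separate two vertices $x,y$ of one block: take $z$ outside that block; then $xyz$ chooses $xy$, a pair that crosses the partition. So each of $V_1,V_2$ is a union of blocks, and one of them is a single block. If that block is $B$, every triple $bww'$ would have to choose $ww'$, and none does. If it is $W$, every triple $bww'$ would have to choose $bw'$, but some choose $bw$. If it is $W'$, every triple $bww'$ would have to choose $bw$, but some choose $bw'$. In each case we have a contradiction.
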